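\title{Non-uniquely ergodic vertical flows with slowly decaying systole}

\begin{abstract}
Let $\delta_t$ be the systole of a flat surface of area $1$ at time $t$ along its Teichm\"uller geodesic. It is known that the vertical flow is uniquely ergodic if $\limsup_{t\to\infty}\frac{-\log\delta_t}{\log t}=\frac12$, and that it can fail to be uniquely ergodic when this $\limsup$ equals $1$. Chaika and Trevi\~no asked whether unique ergodicity can fail when the $\limsup$ is less than $1$. We show that it can. For every integer $k\ge0$ and every $\vartheta\in[\frac{k+1}{2k+1},\infty]$ we construct a surface of genus $2k+2$ with minimal, non-uniquely ergodic vertical flow and $\limsup$ equal to $\vartheta$. Thus the value $\frac23$ occurs in genus $4$, and every value in $(\frac12,\infty]$ occurs as the genus varies. The surfaces are chains of slit tori whose sizes decrease geometrically toward the middle of the chain.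
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact Riemann surface of genus $g>1$, let $\omega$ be a nonzero holomorphic $1$-form on $X$, and let $\Sigma$ be the set of zeros of $\omega$. Away from $\Sigma$ the local primitives $z=x+iy$ of $\omega$ are coordinates whose transition maps are translations. Lengths, areas, straight segments and directions therefore make sense on $X\setminus\Sigma$, and the pair $(X,\omega)$ is called a \emph{flat surface}. We normalize $\omega$ so that the total area is $1$, and we write $\mu_\omega$ for the area (Lebesgue) measure. The \emph{vertical flow} $\varphi^v_s$ is the unit-speed flow along the foliation $\ker\Re(\omega)$, given in coordinates by $(x,y)\mapsto(x,y+s)$. It is defined for all time outside the null set of orbits that meet $\Sigma$, and it preserves $\mu_\omega$. It is \emph{minimal} if every orbit defined for all time is dense, and \emph{uniquely ergodic} if $\mu_\omega$ is its only invariant probability measure. Minimality of the vertical flow is a standing assumption in the question below.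

A \emph{saddle connection} is a straight segment in $X\setminus\Sigma$ whose two endpoints lie in $\Sigma$. The length $|\Gamma|$ of a finite union $\Gamma=\gamma_1\cup\dots\cup\gamma_n$ of saddle connections is $\sum_i|\gamma_i|$, and the \emph{systole} $\delta(\omega)$ is the minimum of $|\Gamma|$ over all $\Gamma$ that represent a non-contractible closed curve. The \emph{Teichm\"uller geodesic flow} $g_t$ replaces $(\Re\omega,\Im\omega)$ by $(e^t\Re\omega,e^{-t}\Im\omega)$: it stretches the horizontal direction and contracts the vertical one. We put $\delta_t=\delta(g_t\omega)$ and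
\[
\Theta(\omega)=\limsup_{t\to\infty}\frac{-\log\delta_t}{\log t}.
\]
The exponent $\Theta$ measures the worst polynomial decay of the systole: it equals a finite number $\vartheta$ exactly when, for each $\epsilon>0$, we have $\delta_t\ge t^{-\vartheta-\epsilon}$ for all large $t$ and $\delta_t\le t^{-\vartheta+\epsilon}$ for arbitrarily large $t$. A systole that is bounded below gives $\Theta\le0$, and exponential decay along a sequence of times gives $\Theta=\infty$.

The systole is tied to the dynamics in the following way. A curve of length $\delta$ on $g_t\omega$ has horizontal extent at most $\delta e^{-t}$ on $\omega$, so for large $t$ the vertical flow hardly crosses it. If the curve separates $X$, both sides are almost invariant sets. A sequence of such sets that converges in measure to a set of intermediate area destroys ergodicity, and convergence is easier to arrange when the curves are very short. One expects, then, that a slowly decaying systole forces unique ergodicity, and one asks how slow the decay must be. Two results are known.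
\begin{itemize}
\item[(A)] If $\Theta(\omega)=\frac12$, then the vertical flow is uniquely ergodic.
\item[(B)] There is a flat surface with $\Theta(\omega)=1$ whose vertical flow is not uniquely ergodic.
\end{itemize}
The following question comes from the paper of Chaika and Trevi\~no \cite{CT}.

\medskip
\noindent\textbf{Question.} \emph{Is there a flat surface $(X,\omega)$ with $\Theta(\omega)<1$ whose vertical flow is minimal and not uniquely ergodic?}
\medskip

The simplest construction, with two slit tori, reaches the exponent $1$ and stops there (Section~\ref{sec:idea}), which suggests a negative answer. The answer is nevertheless yes.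

\begin{theorem}\label{thm:main}
Let $k\ge0$ be an integer and let $\vartheta\in[\frac{k+1}{2k+1},\infty]$. There is a flat surface $(X,\omega)$ of area $1$ and genus $2k+2$, with only simple zeros, whose vertical flow is minimal and not uniquely ergodic (the measure $\mu_\omega$ is not ergodic), such that
\[
\limsup_{t\to\infty}\frac{-\log\delta_t}{\log t}=\vartheta .
\]
\end{theorem}

Taking $k=1$ and $\vartheta\in[\frac23,1)$ answers the question with a surface of genus $4$.

\begin{corollary}\label{cor:values}
The set of values of $\Theta(\omega)$ over all flat surfaces with minimal, non-uniquely ergodic vertical flow contains $(\frac12,\infty]$ and does not contain $\frac12$.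
\end{corollary}

\begin{proof}
Given $\vartheta>\frac12$, choose $k$ with $\frac{k+1}{2k+1}=\frac12+\frac1{4k+2}\le\vartheta$ and apply Theorem~\ref{thm:main}. The value $\frac12$ is excluded by (A).
\end{proof}

Hence no criterion of the form ``$\Theta=\vartheta$ implies unique ergodicity'' that is independent of the genus holds for any $\vartheta>\frac12$. We make no claim about values below $\frac12$. The proof of Theorem~\ref{thm:main} uses neither (A) nor (B).

Section~\ref{sec:idea} works out the case of two tori by hand and explains how a longer chain lowers the exponent. Section~\ref{sec:exchange} shows how to redraw a chain of slit tori as another chain with longer slits. Section~\ref{sec:sequences} constructs sequences of vectors to which this move applies infinitely often, and Section~\ref{sec:surface} shows that the resulting surface is not ergodic. Section~\ref{sec:systole} bounds the systole from both sides, and Section~\ref{sec:end} proves minimality and computes $\Theta$.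

\section{Almost invariant sets and the case of two tori}\label{sec:idea}

\subsection{Conventions and standard facts}

For $u=(u_1,u_2)$ and $v=(v_1,v_2)$ in $\mathbb R^2$ we write $u\times v=u_1v_2-u_2v_1$. Then $|u\times v|$ is the area of the parallelogram with sides $u,v$, so $|u\times v|\le|u|\,|v|$, and $u\times v>0$ means that $v$ points to the left of $u$. The \emph{holonomy} of a path $\gamma$ is the vector $(\int_\gamma\Re\omega,\int_\gamma\Im\omega)$; for a straight segment we also call it the \emph{vector} of the segment. We use three facts.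
\begin{itemize}
\item[(F1)] A compact connected surface obtained by gluing flat pieces along parallel edges by translations is a flat surface, with $\omega=dz$. A cone point of angle $2\pi(m+1)$ is a zero of order $m$, and the orders of the zeros add up to $2g-2$.
\item[(F2)] The surfaces $\omega$ and $g_t\omega$ have the same saddle connections, and a vector $v=(v_1,v_2)$ on $\omega$ becomes $g_tv=(e^tv_1,e^{-t}v_2)$ on $g_t\omega$. Thus areas and cross products do not depend on $t$, we have $|g_tv|\ge e^{-|t-t'|}|g_{t'}v|$, and
\[
|g_tv|^2=e^{2t}v_1^2+e^{-2t}v_2^2\ \ge\ 2|v_1v_2|,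
\]
with equality when $e^{2t}=|v_2/v_1|$.
\item[(F3)] On a compact flat surface with $\Sigma\neq\emptyset$, the flow in a direction that contains no saddle connection is minimal; see for example \cite{MT}.
\end{itemize}

\subsection{A criterion for non-ergodicity}

\begin{lemma}\label{lem:criterion}
Let $U_n\subset X$ $(n\ge0)$ be closed sets, each bounded by finitely many saddle connections, and let $\beta_n$ be the sum of the absolute values of the horizontal components of the saddle connections in $\partial U_n$. Suppose that $\beta_n\to0$, that $\mu_\omega(U_n)=\frac12$ for all $n$, and that $\sum_n\mu_\omega(U_n\triangle U_{n+1})<\infty$. Then $\mu_\omega$ is not ergodic and the vertical flow is not uniquely ergodic.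
\end{lemma}

\begin{proof}
By summability the indicator functions $1_{U_n}$ form a Cauchy sequence in $L^1(\mu_\omega)$. The limit takes only the values $0$ and $1$, so it is $1_U$ for a measurable set $U$, and $\mu_\omega(U)=\frac12$. Fix $s\in\mathbb R$. If $p\in U_n$ and $\varphi^v_sp\notin U_n$, then $p=\varphi^v_{-r}q$ for some $q\in\partial U_n$ and some $r$ between $0$ and $s$. The region swept out in time $|s|$ by a segment with horizontal component $\gamma_1$ has area at most $|s|\,|\gamma_1|$, so $\mu_\omega(U_n\setminus\varphi^v_{-s}U_n)\le|s|\beta_n$. Therefore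
\[
\mu_\omega(U\setminus\varphi^v_{-s}U)\le|s|\beta_n+2\mu_\omega(U\triangle U_n)\longrightarrow0 .
\]
Since $U$ and $\varphi^v_{-s}U$ have the same measure, they agree up to a null set, for every $s$. So $\mu_\omega$ is not ergodic, and $2\mu_\omega|_U$ and $2\mu_\omega|_{X\setminus U}$ are distinct invariant probability measures.
\end{proof}

\subsection{Two tori: the exchange move by hand}\label{sub:twotori}

Let $T=\mathbb R^2/(\mathbb Za+\mathbb Zb)$ and let $w$ be a vector with $0<w\times b<a\times b$. Take two copies of $T$, cut each along the same segment with vector $w$, and glue the left bank of each cut to the right bank of the other. The result is a surface $S$ of genus $2$. Let $U$ be the first slit torus; its boundary consists of two saddle connections with vector $w$.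

A line in direction $b$ that misses the slit closes up with holonomy $b$. A line that meets the slit changes tori at each crossing and closes up with holonomy $2b$. The lines of the second kind fill a cylinder $Q$. In the linear coordinates $(\alpha,\beta)\mapsto\alpha w+\beta b$ we have $Q=[0,1]\times\mathbb R/2\mathbb Z$, the boundary of $U$ is $\{\beta=0\}\cup\{\beta=1\}$, and $A=U\cap Q=\{0\le\beta\le1\}$. The rest of $U$ is an annulus $R$ attached along the edges $\{0\}\times[0,1]$ and $\{1\}\times[0,1]$ of $A$.

Now cut $Q$ differently, along the segments $\beta=2\alpha$ and $\beta=2\alpha+1$. These are saddle connections with vector $w'=w+2b$. The piece $A'=\{2\alpha\le\beta\le2\alpha+1\}$ is a parallelogram with sides $w',b$, and its edges in direction $b$ are $\{0\}\times[0,1]$ and $\{1\}\times[2,3]$. Modulo $2$ these are the edges of $A$ along which $R$ is attached. So $U'=R\cup A'$ is again a slit torus, with slit $w'$ and with lattice generated by $b$ and $w'+(a-w)=a+2b$, which is the lattice of $T$. The same holds for the complement of $U'$. We have redrawn $S$ as two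 tori glued along the slit $w+2b$. The slice of $A\cap A'$ over $\alpha$ has length $|1-2\alpha|$, so $A\cap A'$ has half the area of $A$, and
\[
\operatorname{area}(U\triangle U')=2\cdot\tfrac12\operatorname{area}(A)=w\times b .
\]

\subsection{Why two tori give the exponent 1, and how to go lower}\label{sub:heuristic}

This subsection is a guide to the orders of magnitude; the statements are proved in Sections~\ref{sec:sequences}--\ref{sec:end}. Repeat the move with $b=h_1,h_2,\dots$, where $(h_n,h_{n+1})$ are bases of the lattice that are related as in a continued fraction with large partial quotients of order $M_n$ and that converge in direction to the vertical. There is a time $\tau_n$ at which $h_n$ is almost horizontal and $h_{n+1}$ almost vertical, both of length about $1$; their small components have size about $\varepsilon=1/M_n$, and $\tau_{n+1}-\tau_n\approx\log M_n$. The slit $w_n=w_{n-1}+2h_n$ has about twice the vertical component of $h_n$. Its horizontal component must almost cancel that of $2h_{n+1}$, because $w_{n+1}=w_n+2h_{n+1}$ has to be much thinner. So at time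 $\tau_n$ both components of $w_n$ have size $\varepsilon$. The systole is about $\varepsilon$, and so is the exchanged area $|w_n\times h_{n+1}|$.

Let $M_n$ be $n^s$ up to logarithmic factors. Lemma~\ref{lem:criterion} asks for $\sum1/M_n<\infty$, that is, $s\ge1$. Since $\tau_n\approx sn\log n$, we have $\log\tau_n\sim\log n$ and $\Theta=s$. Two tori thus give the exponents $\vartheta\ge1$. This matches (B), and it is the case $k=0$ of Theorem~\ref{thm:main}.

The exchanged area is the product of two lengths, that of the slit and that of the tori next to it, whereas the systole is only the first of them. If the two tori next to the cut have size $\eta\ll1$ and the slit has size $\eta\varepsilon$, then the exchanged area is $\eta^2\varepsilon$ and the systole is $\eta\varepsilon$: for small $\eta$ the area approaches the square of the systole, and the threshold moves from $1$ toward $\frac12$. Small tori carry little area, so each of them must be attached to a large torus by a further slit, and this slit must be exchanged as well if it is to stay short under $g_t$. These extra exchanges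 take place inside $U_n$ or inside its complement and cost nothing. They do impose a constraint. As Lemma~\ref{lem:exchange} will show, the exchange adds the period $b$ of each torus to the next period of its neighbor. At time $\tau_n$ the next period of a torus of size $\eta$ has length about $\eta/\varepsilon$, so a neighbor of this torus has size at most about $\eta/\varepsilon$. To descend from size $1$ to size $\varepsilon^k$ we need $k$ steps. For $k=1$ the sizes at time $\tau_n$ are
\[
\begin{array}{lccccccc}
\text{tori:} & 1 & & \varepsilon & & \varepsilon & & 1\\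
\text{slits:} & & \varepsilon & & \varepsilon^2 & & \varepsilon &
\end{array}
\]
The area exchanged across the middle slit is $\varepsilon^2\cdot\varepsilon=\varepsilon^3$ and the systole is $\varepsilon^2$. Now $M_n\approx n^{1/3}$ is allowed, and the systole at time $\tau_n$ is about $n^{-2/3}$. In general the tori have sizes $1,\varepsilon,\dots,\varepsilon^k,\varepsilon^k,\dots,\varepsilon,1$, the slits have sizes $\varepsilon,\dots,\varepsilon^k,\varepsilon^{k+1},\varepsilon^k,\dots,\varepsilon$, the exchanged area is $\varepsilon^{2k+1}$, the systole is $\varepsilon^{k+1}$, and the threshold is $\frac{k+1}{2k+1}$.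

\section{Chains of slit tori and the exchange lemma}\label{sec:exchange}

Fix $k\ge0$ and let $J=\{0,1,\dots,2k+1\}$. \emph{Data} $(a,b,w)$ consist of a basis $a_j,b_j$ of $\mathbb R^2$ for each $j\in J$ and a nonzero vector $w_j$ for each $0\le j\le2k$. We put $b_{-1}=b_{2k+2}=0$ and $w_{-1}=w_{2k+1}=0$; a zero vector $w$ stands for an absent slit. Let $T_j=\mathbb R^2/(\mathbb Za_j+\mathbb Zb_j)$. In $T_j$ draw the segment with vector $w_{j-1}$ centered at $0$ and the segment with vector $w_j$ centered at $\frac{a_j+b_j}2$. These are the \emph{slits}; each is oriented by its vector and has a \emph{start}, an \emph{end}, a left bank and a right bank. The tori $T_0$ and $T_{2k+1}$ have one slit only, and its position does not matter. Suppose that the slits in each $T_j$ are embedded and disjoint. Cut along all slits and, for $0\le j\le2k$, glue by translations the left bank of $w_j$ in $T_j$ to the right bank of $w_j$ in $T_{j+1}$, and the right bank in $T_j$ to the left bank in $T_{j+1}$. We call this gluing \emph{crosswise}, and we call the resulting flat surface $S(a,b,w)$ a \emph{chain}.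

The singular points of a chain are the $2(2k+1)$ endpoints of slits. Each has cone angle $4\pi$, so by (F1) the zeros are simple and $2g-2=2(2k+1)$, that is, $g=2k+2$. The slit $w_j$ gives two saddle connections with vector $w_j$, the \emph{slit segments}. Together they form a simple closed curve that separates $T_0,\dots,T_j$ from $T_{j+1},\dots,T_{2k+1}$.

We now perform the move of Section~\ref{sub:twotori} at all slits at once. The new feature is that the periods $b_j$ and $b_{j+1}$ on the two sides of a slit differ, in length and in direction. The region in which we recut is then an annulus with zigzag boundary instead of a cylinder, and a second hypothesis is needed to keep the new slit inside it.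

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $(a,b,w)$ be data, let $N_j$ $(j\in J)$ be even integers, and put
\[
a_j'=b_j,\qquad b_j'=a_j+N_jb_j+b_{j-1}+b_{j+1},\qquad w_j'=w_j+b_j+b_{j+1}\quad(0\le j\le2k).
\]
Suppose that for a fixed sign $\sigma\in\{\pm1\}$ the following hold.
\begin{itemize}
\item[(i)] For $j\in J$ we have $\sigma\,a_j\times b_j>0$ and $|w_{j-1}\times b_j|+|w_j\times b_j|<|a_j\times b_j|$. For $0\le j\le2k$ and $i\in\{j,j+1\}$ we have $\sigma\,w_j\times b_i>0$.
\item[(ii)] For $0\le j\le2k$ and $i\in\{j,j+1\}$ we have $\sigma\,w_j'\times b_i>0$.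
\end{itemize}
Then $S(a,b,w)$ and $S(a',b',w')$ are well defined and are the same flat surface. If $U$ and $U'$ are the unions of the first $k+1$ slit tori in the two descriptions, then
\[
\operatorname{area}(U\triangle U')\le|w_k\times b_k|+|w_k\times b_{k+1}|.
\]
\end{lemma}

\begin{proof}
The reflection $(x,y)\mapsto(-x,y)$ changes the sign of all cross products and carries crosswise gluings to crosswise gluings, so we may take $\sigma=+1$.

\emph{Step 1: each torus is a cyclic union of annuli.} The map $\pi_j\colon T_j\to\mathbb R/(a_j\times b_j)\mathbb Z$, $z\mapsto z\times b_j$, sends $\mu a_j+\nu b_j$ to $\mu\,a_j\times b_j$, so each fiber is a single closed geodesic with holonomy $b_j$. Along the slits $\pi_j$ increases, and it maps them to arcs of lengths $w_{j-1}\times b_j$ and $w_j\times b_j$ centered at the antipodal points $0$ and $\frac12a_j\times b_j$. By (i) the two half-lengths add up to less than $\frac12a_j\times b_j$. So the closed arcs are disjoint and the slits map injectively onto them; the slits are embedded and disjoint, and $S=S(a,b,w)$ is well defined.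

Let $P_j^-$ and $P_j^+$ be the preimages of the two arcs. For $1\le j\le2k$, the torus $T_j$ is the cyclic union, in the order of increasing $\pi_j$, of four annuli $P_j^-,R_j^1,P_j^+,R_j^2$. We call the boundary loop of an annulus with the smaller value of $\pi_j$ its \emph{left} loop and the other its \emph{right} loop. The left loop of $P_j^\pm$ passes through the start of the slit and the right loop through its end. Put
\[
e_j=\frac{a_j+b_j}2-\frac{w_{j-1}+w_j}2,\qquad f_j=\frac{a_j-b_j}2-\frac{w_{j-1}+w_j}2 .
\]
In the plane, $e_j$ leads from $\frac12w_{j-1}$ to $\frac{a_j+b_j}2-\frac12w_j$, and $f_j$ leads from $\frac{a_j+b_j}2+\frac12w_j$ to $a_j-\frac12w_{j-1}$. So the segment $e_j$ crosses $R_j^1$ from the end of $w_{j-1}$ to the start of $w_j$, and the segment $f_j$ crosses $R_j^2$ from the end of $w_j$ to the start of $w_{j-1}$. The torus $T_0$ is the union of $P_0^+$ and one annulus $R_0$, crossed from the end of the slit to its start by a segment with vector $a_0-w_0$. The torus $T_{2k+1}$ is the union of $P^-_{2k+1}$ and one annulus $R_{2k+1}$, crossed by a segment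 with vector $a_{2k+1}-w_{2k}$.

\emph{Step 2: the annulus $Q_j$ around a slit.} Fix $0\le j\le2k$ and write $w=w_j$, $w'=w_j'$. Cut along the slit, $P_j^+$ becomes a parallelogram with sides $w,b_j$, and $P^-_{j+1}$ becomes a parallelogram with sides $w,b_{j+1}$. Since $b_j$ and $b_{j+1}$ point to the left of $w$, the bottom edge of each parallelogram is the left bank and the top edge is the right bank. In $S$ the top of each is glued to the bottom of the other, and together they form an annulus $Q_j$ whose interior is embedded in $S$. To develop its universal cover in the plane, define points $L_i$ $(i\in\mathbb Z)$ by $L_0=0$, $L_{i+1}-L_i=b_j$ for even $i$ and $L_{i+1}-L_i=b_{j+1}$ for odd $i$. Put $R_i=L_i+w$, and let $\Pi_i$ be the parallelogram with vertices $L_i,R_i,R_{i+1},L_{i+1}$; see Figure~\ref{fig:strip}. The parallelogram $\Pi_i$ lies in the band $w\times L_i\le w\times z\le w\times L_{i+1}$, and these bands are stacked in increasing order because $w\times b_j>0$ and $w\times b_{j+1}>0$. So $\widetilde Q=\bigcup_i\Pi_i$ is an embedded strip, which meets each line parallel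 to $w$ in one segment. It is the universal cover of $Q_j$, the deck group is generated by the translation by $b_j+b_{j+1}$, the even $\Pi_i$ cover $P_j^+$ and the odd ones cover $P_{j+1}^-$. All $L_i$ project to the start of the slit and all $R_i$ to its end.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!25] (0,0)--(3.1,2.2)--(3.7,3.2)--(0.6,1)--cycle;
\draw (0,0)--(0.6,1)--(0.1,2.2)--(0.7,3.2)--(0.2,4.4);
\draw (3,0)--(3.6,1)--(3.1,2.2)--(3.7,3.2)--(3.2,4.4);
\draw[dashed] (0,0)--(3,0) (0.6,1)--(3.6,1) (0.1,2.2)--(3.1,2.2) (0.7,3.2)--(3.7,3.2) (0.2,4.4)--(3.2,4.4);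
\draw[very thick] (0,0)--(3.1,2.2) (0.6,1)--(3.7,3.2) (0.1,2.2)--(3.2,4.4);
\node[left] at (0,0) {$L_0$}; \node[left] at (0.55,1) {$L_1$}; \node[left] at (0.1,2.2) {$L_2$};
\node[left] at (0.65,3.2) {$L_3$}; \node[left] at (0.2,4.4) {$L_4$};
\node[right] at (3,0) {$R_0$}; \node[right] at (3.6,1) {$R_1$}; \node[right] at (3.15,2.2) {$R_2$};
\node[right] at (3.7,3.2) {$R_3$}; \node[right] at (3.2,4.4) {$R_4$};
\node at (2.4,1.4) {$E_0$}; \node at (1.45,1.9) {$E_1$}; \node at (1.85,3.8) {$E_2$};
\node[right] at (4.4,0.5) {$\Pi_0$: sides $w,\,b_j$};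
\node[right] at (4.4,1.6) {$\Pi_1$: sides $w,\,b_{j+1}$};
\node[right] at (4.4,2.7) {$\Pi_2$: sides $w,\,b_j$};
\node[right] at (4.4,3.8) {$\Pi_3$: sides $w,\,b_{j+1}$};
\end{tikzpicture}
\caption{Recutting a strip of parallelograms. The dashed segments have vector $w$ and cut the strip into parallelograms $\Pi_i$ with sides alternately $w,b_j$ and $w,b_{j+1}$. The thick segments $E_i=[L_i,R_{i+2}]$ have vector $w'=w+b_j+b_{j+1}$ and cut it into new parallelograms. The shaded one has sides $w',b_j$; its short sides are the left edge of $\Pi_0$ and the right edge of $\Pi_2$.}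
\label{fig:strip}
\end{figure}

\emph{Step 3: the new slit segments.} Let $E_i=[L_i,R_{i+2}]$, a segment with vector $w+b_j+b_{j+1}=w'$. We claim that $E_i$ lies in $\widetilde Q$ and meets $\partial\widetilde Q$ only at its endpoints. By periodicity it suffices to treat $i=0$ and $i=1$, and $i=1$ is the case $i=0$ with $b_j$ and $b_{j+1}$ exchanged, which leaves the hypotheses unchanged. Since $w\times w'=w\times b_j+w\times b_{j+1}$ is a sum of two positive terms, $E_0$ meets the line $L_1+\mathbb Rw$ at a point $\rho w'=b_j+sw$ with $0<\rho<1$. The cross product with $b_j$ gives $\rho\,w'\times b_j=s\,w\times b_j$, so $s>0$ by (ii). Subtracting from $w'$ gives $(1-\rho)w'=b_{j+1}+(1-s)w$, and the cross product with $b_{j+1}$ gives $(1-\rho)\,w'\times b_{j+1}=(1-s)\,w\times b_{j+1}$, so $s<1$ by (ii). Hence $E_0$ runs in the convex set $\Pi_0$ from the corner $L_0$ to an interior point of the top edge, and then in the convex set $\Pi_1$ from an interior point of the bottom edge to the corner $R_2$. This proves the claim.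

\emph{Step 4: the new parallelograms tile $Q_j$.} Since $R_{i+3}-R_{i+2}=L_{i+1}-L_i$, the points $L_i,R_{i+2},R_{i+3},L_{i+1}$ are the vertices of a parallelogram $\Pi_i'$ with bottom $E_i$ and top $E_{i+1}$. Its boundary lies in $\widetilde Q$. A point outside $\widetilde Q$ lies on a ray parallel to $\pm w$ that misses $\widetilde Q$, hence misses $\partial\Pi'_i$, so the point is outside $\Pi_i'$; thus $\Pi'_i\subset\widetilde Q$. By (ii), $w'\times(L_{i+1}-L_i)>0$, so the $\Pi_i'$ are stacked in increasing order of $w'\times z$ and have disjoint interiors. The deck translation maps $\Pi'_i$ to $\Pi'_{i+2}$, so the interiors of $\Pi_0'$ and $\Pi_1'$ embed disjointly in $Q_j$. Their total area is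
\[
w'\times b_j+w'\times b_{j+1}=w\times b_j+b_{j+1}\times b_j+w\times b_{j+1}+b_j\times b_{j+1}=\operatorname{area}(Q_j),
\]
so these two closed sets cover $Q_j$. The parallelogram $\Pi_0'$ has sides $w',b_j$; its edges $[L_0,L_1]$ and $[R_2,R_3]$ are the left edge of $\Pi_0$ and the right edge of $\Pi_2$, which project to the left and right loops of $P_j^+$. The parallelogram $\Pi_1'$ has sides $w',b_{j+1}$; its edges $[L_1,L_2]$ and $[R_3,R_4]$ project to the left and right loops of $P_{j+1}^-$. In $Q_j$ the top of each of $\Pi_0',\Pi_1'$ is glued to the bottom of the other.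

\emph{Step 5: the new tori.} The interiors of $Q_0,\dots,Q_{2k}$ are pairwise disjoint, so we can do this for all $j$ at once. Cut $S$ along the images of all segments $E_0,E_1$, and glue the top of each new parallelogram to its own bottom. This turns $\Pi_0'$ into an annulus $P_j'^+$ and $\Pi'_1$ into an annulus $P'^-_{j+1}$, with the same boundary loops, through the same points, as $P_j^+$ and $P_{j+1}^-$. The annuli $R$ stay attached as before. We obtain flat tori $T_j'$, the cyclic unions of $P_j'^-,R_j^1,P_j'^+,R_j^2$, with embedded disjoint slits $w'_{j-1},w'_j$, and $S$ is recovered from them by crosswise gluing.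

It remains to identify the lattices and the positions of the slits. The torus $T_j'$ is fibered by closed geodesics with holonomy $b_j$, so its lattice is generated by $b_j$ and the holonomy of a closed curve that crosses each annulus once. For $1\le j\le2k$ such a curve has holonomy
\[
w'_{j-1}+e_j+w_j'+f_j=a_j+b_{j-1}+2b_j+b_{j+1},
\]
for $j=0$ it has holonomy $w_0'+(a_0-w_0)=a_0+b_0+b_1$, and for $j=2k+1$ it has holonomy $w'_{2k}+(a_{2k+1}-w_{2k})=a_{2k+1}+b_{2k}+b_{2k+1}$. In each case this differs from $b_j'$ by an integer multiple of $b_j=a_j'$, so the lattice is $\mathbb Za_j'+\mathbb Zb_j'$. For $1\le j\le2k$ the vector from the center of $w'_{j-1}$ to the center of $w'_j$ is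
\[
\tfrac12w'_{j-1}+e_j+\tfrac12w_j'=\frac{a_j+b_j}2+\frac{b_{j-1}+2b_j+b_{j+1}}2=\frac{a_j'+b_j'}2+\Bigl(1-\frac{N_j}2\Bigr)a_j' ,
\]
which is congruent to $\frac{a_j'+b_j'}2$ modulo the lattice because $N_j$ is even. Hence $S=S(a',b',w')$.

\emph{Step 6: the exchanged area.} The annuli $R$ belong to the torus with the same index in both descriptions, and $Q_i$ is shared between the tori with indices $i$ and $i+1$ in both. So $Q_i\subset U\cap U'$ for $i<k$, and $Q_i$ is disjoint from $U\cup U'$ up to a null set for $i>k$. Thus $U\triangle U'\subset Q_k$ up to a null set, and $\operatorname{area}(Q_k)=w_k\times b_k+w_k\times b_{k+1}$.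
\end{proof}

\begin{remark}\label{rem:hypotheses}
Hypothesis (ii) is automatic when $b_j=b_{j+1}$, since then $w'_j\times b_j=w_j\times b_j$. In general it cannot be dropped: if $w_j'\times b_j<0$, then $s<0$ in Step~3 and $E_0$ leaves the strip at once. The integers $N_j$ only select a basis of the new lattice. If $N_j$ were odd, the second slit of $T_j'$ would be centered at $\frac12b_j'$, and at the next application of the lemma both slits would project to arcs centered at $0$, so that Step~1 would fail.
\end{remark}

\section{The sequences of periods and slits}\label{sec:sequences}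

We want data to which Lemma~\ref{lem:exchange} applies again and again, with the sizes described in Section~\ref{sub:heuristic}. If the data at stage $n$ are $a_j=h_{j,n}$, $b_j=h_{j,n+1}$, $w_j=w_{j,n}$, the lemma prescribes the recursions
\begin{equation}\label{eq:vectors}
\begin{aligned}
h_{j,n+2}&=h_{j,n}+N_{j,n}h_{j,n+1}+h_{j-1,n+1}+h_{j+1,n+1},\\
w_{j,n+1}&=w_{j,n}+h_{j,n+1}+h_{j+1,n+1},
\end{aligned}
\end{equation}
where $h_{-1,n}=h_{2k+2,n}=0$. We look for solutions of the form
\begin{equation}\label{eq:ansatz}
h_{j,n}=\bigl((-1)^nx_{j,n},\,y_{j,n}\bigr),\qquad w_{j,n}=\bigl((-1)^n\xi_{j,n},\,\eta_{j,n}\bigr)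
\end{equation}
with all of $x,y,\xi,\eta$ positive, the vertical parts growing and the horizontal parts decaying.

\subsection{Parameters}

Let $M_n$ $(n\ge0)$ be integers such that
\begin{equation}\label{eq:M}
M_n\text{ is even},\quad 12\le M_n\le M_{n+1},\quad M_0=M_1,\quad M_{n+2}\le\tfrac43M_n,\quad\sum_nM_n^{-(2k+1)}<\infty .
\end{equation}
Put $M_{-1}=M_0$. Then $M_n\le M_{n+1}\le\frac43M_n$ for all $n\ge-1$, and $M_n\to\infty$. Parity is needed for Lemma~\ref{lem:exchange}. The three middle conditions say that $M_n$ is large and varies slowly, which keeps the ratios between neighboring tori under control. Summability is used for Lemma~\ref{lem:criterion} and, through $M_n\to\infty$, in Section~\ref{sec:end}.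

The \emph{depth} of the torus $j\in J$ is $d(j)=\min(j,2k+1-j)\in\{0,\dots,k\}$. Put
\[
c_d=4^{k-d},\qquad N_{j,n}=c_{d(j)}M_n,
\]
so that $N_{j,n}$ is even and at least $12$. All arrays $z_{j,n}$ indexed by $j\in J$ will be symmetric, $z_{2k+1-j,n}=z_{j,n}$, and we put $z_{-1,n}=z_{2k+2,n}=0$. A symmetric array is determined by the entries $z_{d,n}$ with $0\le d\le k$; it satisfies $z_{j,n}=z_{d(j),n}$ and $z_{k+1,n}=z_{k,n}$. The symmetry will make the two halves of the chain equal in area.

Substituting \eqref{eq:ansatz} in the first line of \eqref{eq:vectors} gives, for $j\in J$ and $n\ge0$,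
\begin{align}
y_{j,n+2}&=y_{j,n}+N_{j,n}y_{j,n+1}+y_{j-1,n+1}+y_{j+1,n+1},\label{eq:Y}\\
x_{j,n}&=x_{j,n+2}+N_{j,n}x_{j,n+1}+x_{j-1,n+1}+x_{j+1,n+1}.\label{eq:X}
\end{align}
For symmetric arrays it suffices to check these for $0\le j\le k$. The two recursions have the same form, one read forward in $n$ and the other backward.

The role of the factors $c_d$ is visible for $k=1$. Keep only the main terms in \eqref{eq:Y}, namely $y_{0,n+2}\approx c_0My_{0,n+1}$ and $y_{1,n+2}\approx c_1My_{1,n+1}+y_{0,n+1}$. The ratio $r=y_1/y_0$ then evolves by $r\mapsto\frac{c_1}{c_0}r+\frac1{c_0M}$. For $c_1<c_0$ this map has the attracting fixed point $\frac1{(c_0-c_1)M}$, which is of the desired order $1/M$. For $c_1=c_0$ it has no fixed point: the contributions of the large torus accumulate and the small torus does not stay small.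

\subsection{Ratios between neighbors}

Define $C_0=1$ and $C_{d+1}=4^k+1+2C_d$, an increasing sequence, and put $C=C_{k+1}$. One estimate serves both recursions.

\begin{lemma}\label{lem:onestep}
Let $12\le M\le M'\le2M$. Let $u_d,v_d$ $(0\le d\le k)$ be positive numbers with $u_d\le v_d$ for all $d$ and $\frac1{C_dM'}\le\frac{v_d}{v_{d-1}}\le\frac1{M'}$ for $1\le d\le k$. Put $v_{-1}=0$, $v_{k+1}=v_k$ and $z_d=u_d+c_dMv_d+v_{d-1}+v_{d+1}$. Then
\[
Mv_d\le z_d\le C_{d+1}Mv_d\quad(0\le d\le k),\qquad\frac1{C_dM}\le\frac{z_d}{z_{d-1}}\le\frac{13}{24M}\quad(1\le d\le k).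
\]
\end{lemma}

\begin{proof}
We have $v_{d+1}\le v_d$ for $0\le d\le k$, with equality for $d=k$. Hence
\begin{equation}\label{eq:sandwich}
c_dMv_d+v_{d-1}\le z_d\le(c_dM+2)v_d+v_{d-1}.
\end{equation}
The left inequality gives $z_d\ge Mv_d$. In the right one use $c_d\le4^k$, $2\le M$ and $v_{d-1}\le C_dM'v_d\le2C_dMv_d$ (which holds for $d=0$ because $v_{-1}=0$); this gives $z_d\le(4^k+1+2C_d)Mv_d$. Now let $1\le d\le k$. By \eqref{eq:sandwich} $z_d\ge v_{d-1}$, and we have just shown $z_{d-1}\le C_dMv_{d-1}$; this is the lower bound for the ratio. For the upper bound, \eqref{eq:sandwich} and $v_d\le v_{d-1}/M'$ give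
\[
z_d\le\Bigl(\frac{c_dM+2}{M'}+1\Bigr)v_{d-1}\le\Bigl(c_d+\frac76\Bigr)v_{d-1}\le\frac{13}6c_dv_{d-1},
\]
while $z_{d-1}\ge c_{d-1}Mv_{d-1}=4c_dMv_{d-1}$.
\end{proof}

The vertical parts are defined by a forward recursion.

\begin{lemma}\label{lem:Y}
Let $y$ be the symmetric solution of \eqref{eq:Y} with $y_{d,0}=M_0^{-d}$ and $y_{d,1}=M_0^{1-d}$ for $0\le d\le k$. Then for all $n\ge0$
\[
\frac1{CM_n}\le\frac{y_{d,n}}{y_{d-1,n}}\le\frac1{M_n}\quad(1\le d\le k),\qquad M_{n-1}\le\frac{y_{d,n+1}}{y_{d,n}}\le CM_{n-1}\quad(0\le d\le k).
\]
\end{lemma}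

\begin{proof}
The sequence $y_{d,n}$ is nondecreasing in $n$, by \eqref{eq:Y} and $y_{d,1}=M_0y_{d,0}$. We prove the first estimate, with $C_d$ in place of $C$, by induction on $n$. For $n=0,1$ the ratio is exactly $1/M_n$, since $M_0=M_1$. If the estimate holds at $n+1$, apply Lemma~\ref{lem:onestep} with $M=M_n$, $M'=M_{n+1}$, $u_d=y_{d,n}$, $v_d=y_{d,n+1}$, $z_d=y_{d,n+2}$. The ratio at $n+2$ is at least $\frac1{C_dM_n}\ge\frac1{C_dM_{n+2}}$ and at most $\frac{13}{24M_n}\le\frac{13}{18M_{n+2}}$, by $M_{n+2}\le\frac43M_n$. The same application gives $M_n\le y_{d,n+2}/y_{d,n+1}\le CM_n$ for $n\ge0$, and $y_{d,1}/y_{d,0}=M_{-1}$.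
\end{proof}

The horizontal parts cannot be obtained in this way. Solved for $x_{j,n+2}$, the recursion \eqref{eq:X} is a difference, and positivity for all $n$ is a condition on the whole future. For $k=0$ it reads $x_{0,n}/x_{0,n+1}=M_n+1+x_{0,n+2}/x_{0,n+1}$, so that $x_{0,0}/x_{0,1}$ must be the infinite continued fraction with partial quotients $M_0+1,M_1+1,\dots$. As for continued fractions, we start at a late stage $m$, run the recursion backward, and let $m\to\infty$.

\begin{lemma}\label{lem:X}
The recursion \eqref{eq:X} has a positive symmetric solution $x$ such that for all $n\ge0$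
\[
\frac1{CM_n}\le\frac{x_{d,n}}{x_{d-1,n}}\le\frac1{M_n}\quad(1\le d\le k),\qquad M_n\le\frac{x_{d,n}}{x_{d,n+1}}\le CM_n\quad(0\le d\le k).
\]
\end{lemma}

\begin{proof}
For $m\ge1$ put $x^m_{d,m+1}=M_{m+1}^{-d}$ and $x^m_{d,m}=M_m^{1-d}$, and define $x^m_{d,n}$ for $n=m-1,\dots,0$ by \eqref{eq:X}. Then $x^m_{d,m+1}\le M_m^{-d}\le x^m_{d,m}$, and $x^m_{d,n+1}\le x^m_{d,n}$ for $n<m$ by \eqref{eq:X}. At $n=m$ the ratio $x^m_{d,n}/x^m_{d-1,n}$ is exactly $1/M_m$. Let $n<m$ and suppose that the ratio at $n+1$ lies in $[\frac1{C_dM_{n+1}},\frac1{M_{n+1}}]$ for each $d$. Lemma~\ref{lem:onestep} with $M=M_n$, $M'=M_{n+1}$, $u_d=x^m_{d,n+2}$, $v_d=x^m_{d,n+1}$, $z_d=x^m_{d,n}$ shows that the ratio at $n$ lies in $[\frac1{C_dM_n},\frac1{M_n}]$ and that $M_n\le x^m_{d,n}/x^m_{d,n+1}\le CM_n$. So both estimates of the lemma hold for $x^m$ when $n<m$.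

Divide $x^m$ by $x^m_{0,0}$. For fixed $d$ and $n$, the estimates confine the numbers $x^m_{d,n}$ $(m>n)$ to a compact subinterval of $(0,\infty)$ that does not depend on $m$. Along a diagonal subsequence of $m$ all of them converge. The limit is positive and satisfies \eqref{eq:X} and the estimates.
\end{proof}

\subsection{The slits}

For $0\le j\le2k$ put $p_{j,n}=x_{j,n}+x_{j+1,n}$ and $q_{j,n}=y_{j,n}+y_{j+1,n}$. The second line of \eqref{eq:vectors} is equivalent to
\[
\xi_{j,n}+\xi_{j,n+1}=p_{j,n+1},\qquad\eta_{j,n+1}=\eta_{j,n}+q_{j,n+1}.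
\]
We need $\xi_{j,n}\to0$, and iterating the first relation shows that this leaves one choice. We define
\[
\xi_{j,n}=\sum_{i\ge0}(-1)^ip_{j,n+1+i},\qquad\eta_{j,n}=\sum_{i=0}^nq_{j,i}.
\]
Lemmas~\ref{lem:Y} and~\ref{lem:X} give $p_{j,n+1}\le\frac1{12}p_{j,n}$ and $q_{j,n}\le\frac1{12}q_{j,n+1}$. The alternating series lies between $p_{j,n+1}-p_{j,n+2}$ and $p_{j,n+1}$, and the finite sum is at most $\frac{12}{11}q_{j,n}$. Hence
\begin{equation}\label{eq:slitsize}
\tfrac{11}{12}p_{j,n+1}\le\xi_{j,n}\le p_{j,n+1},\qquad q_{j,n}\le\eta_{j,n}\le2q_{j,n}.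
\end{equation}
With these $x,y,\xi,\eta$ the vectors \eqref{eq:ansatz} satisfy \eqref{eq:vectors}. Thus Lemma~\ref{lem:exchange} with $N_j=N_{j,n}$, if it applies, turns the \emph{stage-$n$ data} $a_j=h_{j,n}$, $b_j=h_{j,n+1}$, $w_j=w_{j,n}$ into the stage-$(n+1)$ data. We put $\xi_{j,n}=\eta_{j,n}=0$ for the absent slits $j=-1$ and $j=2k+1$.

\section{The surface and its invariant set}\label{sec:surface}

We check the hypotheses of the exchange lemma. Hypothesis (i) holds with a margin, and the margin will keep the slits apart in Section~\ref{sec:systole}.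

\begin{lemma}\label{lem:admissible}
For every $n\ge0$ the stage-$n$ data satisfy \textup{(i)} and \textup{(ii)} of Lemma~\ref{lem:exchange} with $\sigma=(-1)^n$. Moreover, for $j\in J$,
\[
D_{j,n}:=|a_j\times b_j|-|w_{j-1}\times b_j|-|w_j\times b_j|\ \ge\ \frac1{2C}\,x_{j,n}\,y_{j,n+1}.
\]
\end{lemma}

\begin{proof}
If $u=((-1)^nu_1,u_2)$ with $u_1,u_2>0$, then
\begin{equation}\label{eq:cross}
(-1)^n\,u\times h_{i,n+1}=u_1y_{i,n+1}+u_2x_{i,n+1}>0 .
\end{equation}
This applies to $u=h_{j,n}$ and to $u=w_{j,n}$, which gives the sign conditions in (i), and it gives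
\[
D_{j,n}=(x_{j,n}-\xi_{j-1,n}-\xi_{j,n})\,y_{j,n+1}+(y_{j,n}-\eta_{j-1,n}-\eta_{j,n})\,x_{j,n+1}.
\]
By \eqref{eq:slitsize}, also for $j=0$ and $j=2k+1$,
\[
\xi_{j-1,n}+\xi_{j,n}\le x_{j-1,n+1}+2x_{j,n+1}+x_{j+1,n+1},\qquad\eta_{j-1,n}+\eta_{j,n}\le2(y_{j-1,n}+2y_{j,n}+y_{j+1,n}).
\]
The first inequality and \eqref{eq:X} show that the first bracket is at least $(N_{j,n}-2)x_{j,n+1}$. The second bracket may be negative, and we bound it below by $-4y_{j,n+1}$. For $n\ge1$, \eqref{eq:Y} at $n-1$ gives $y_{j-1,n}+2y_{j,n}+y_{j+1,n}\le y_{j,n+1}$, since $N_{j,n-1}\ge2$. For $n=0$ and $d=d(j)$, one neighbor contributes at most $M_0^{1-d}$ and the other at most $M_0^{-d}$, so the sum is at most $M_0^{-d}(M_0+3)\le2M_0^{1-d}=2y_{j,1}$. In both cases $\eta_{j-1,n}+\eta_{j,n}\le4y_{j,n+1}$. Since $N_{j,n}\ge12$,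
\[
D_{j,n}\ge(N_{j,n}-6)\,x_{j,n+1}y_{j,n+1}\ge\tfrac12N_{j,n}\,x_{j,n+1}y_{j,n+1}\ge\tfrac12M_n\,x_{j,n+1}y_{j,n+1}\ge\tfrac1{2C}\,x_{j,n}y_{j,n+1},
\]
where the last step is Lemma~\ref{lem:X}. In particular $D_{j,n}>0$, which completes (i).

For (ii) we have $w_j'=w_{j,n+1}$, whose horizontal component has the same sign as that of $b_i=h_{i,n+1}$. For $i\in\{j,j+1\}$,
\[
(-1)^n\,w_{j,n+1}\times h_{i,n+1}=\eta_{j,n+1}x_{i,n+1}-\xi_{j,n+1}y_{i,n+1}.
\]
By \eqref{eq:slitsize}, $\eta_{j,n+1}\ge y_{j,n+1}+y_{j+1,n+1}>y_{i,n+1}$ and $\xi_{j,n+1}\le x_{j,n+2}+x_{j+1,n+2}$. The last sum consists of $x_{i,n+2}$ and the corresponding term of a neighbor of $i$, so it is less than $x_{i,n+1}$ by \eqref{eq:X} at $n+1$. The expression is therefore positive.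
\end{proof}

By Lemmas~\ref{lem:exchange} and~\ref{lem:admissible}, all stages describe one flat surface of genus $2k+2$ with simple zeros. Multiply all of $x,y,\xi,\eta$ by one constant so that the area becomes $1$. The recursions and the estimates of Lemmas~\ref{lem:Y}, \ref{lem:X}, \ref{lem:admissible} and of \eqref{eq:slitsize} are homogeneous and persist. Call the normalized surface $(X,\omega)$. Let $T_j^{(n)}$ be the tori at stage $n$, let $U_n\subset X$ be the union of the first $k+1$ slit tori at stage $n$, and put
\[
\lambda_n^2=x_{0,n}\,y_{0,n+1}.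
\]
By \eqref{eq:cross}, $\operatorname{area}(T_j^{(n)})=x_{j,n}y_{j,n+1}+y_{j,n}x_{j,n+1}$. For $j=0$ this gives $\lambda_n^2\le1$. For every $j$ the area is at most $2x_{j,n}y_{j,n+1}\le2\lambda_n^2$, because $x$ decreases and $y$ increases in $n$ and both decrease with depth. The $2k+2$ areas add up to $1$, so
\begin{equation}\label{eq:lambda}
\frac1{4(k+1)}\le\lambda_n^2\le1 .
\end{equation}

\begin{proposition}\label{prop:nonergodic}
The measure $\mu_\omega$ is not ergodic, and the vertical flow on $(X,\omega)$ is not uniquely ergodic.
\end{proposition}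

\begin{proof}
We apply Lemma~\ref{lem:criterion}. By symmetry $T_j^{(n)}$ and $T^{(n)}_{2k+1-j}$ have the same area, so $\mu_\omega(U_n)=\frac12$. The boundary of $U_n$ consists of the two slit segments with vector $w_{k,n}$, so $\beta_n=2\xi_{k,n}\le2p_{k,n+1}\to0$. Since $h_{k+1,n}=h_{k,n}$ for all $n$, \eqref{eq:slitsize} gives $\xi_{k,n}\le2x_{k,n+1}$ and $\eta_{k,n}\le4y_{k,n}\le4y_{k,n+1}$. By Lemma~\ref{lem:exchange} and \eqref{eq:cross},
\[
\mu_\omega(U_n\triangle U_{n+1})\le2|w_{k,n}\times h_{k,n+1}|=2(\xi_{k,n}y_{k,n+1}+\eta_{k,n}x_{k,n+1})\le12\,x_{k,n+1}y_{k,n+1}.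
\]
Lemmas~\ref{lem:Y} and~\ref{lem:X} give one factor $M_{n+1}^{-1}$ for each level of depth in $x$ and in $y$, and one more factor $M_n^{-1}$ from $x_{0,n+1}\le x_{0,n}/M_n$:
\[
x_{k,n+1}y_{k,n+1}\le M_{n+1}^{-2k}\,x_{0,n+1}y_{0,n+1}\le M_n^{-2k-1}\lambda_n^2\le M_n^{-(2k+1)}.
\]
This is summable by \eqref{eq:M}.
\end{proof}

\section{The systole along the geodesic}\label{sec:systole}

An upper bound for $\delta_t$ needs one short curve, and $\partial U_n$ provides it. A lower bound must control every saddle connection at every time. We do this at a sequence of times $\tau_n$ at which the stage-$n$ description is well proportioned, and then interpolate.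

From now on $A\lesssim B$ means $A\le C'B$ for a constant $C'$ that depends only on $k$, and $A\asymp B$ means $A\lesssim B\lesssim A$. Define $\tau_n$ by $e^{2\tau_n}=y_{0,n+1}/x_{0,n}$. By Lemmas~\ref{lem:Y} and~\ref{lem:X},
\begin{equation}\label{eq:gap}
e^{2(\tau_{n+1}-\tau_n)}=\frac{y_{0,n+2}}{y_{0,n+1}}\cdot\frac{x_{0,n}}{x_{0,n+1}}\in\bigl[M_n^2,\,C^2M_n^2\bigr],
\end{equation}
so $\tau_n$ increases to $\infty$. For fixed $n$, a hat denotes a quantity measured on $g_{\tau_n}\omega$: $\hat x=e^{\tau_n}x$, $\hat\xi=e^{\tau_n}\xi$, $\hat y=e^{-\tau_n}y$, $\hat\eta=e^{-\tau_n}\eta$, and $\hat v=g_{\tau_n}v$ for a vector $v$. The \emph{depth of the slit} $j$ is $e(j)=\min(d(j),d(j+1))=\min(j,2k-j)$, so $e(k)=k$ and $e(j)\le k-1$ for $j\ne k$.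

\begin{lemma}\label{lem:sizes}
At time $\tau_n$ we have, for $j\in J$ in the first two relations and $0\le j\le2k$ in the third,
\[
\hat x_{j,n}\asymp\hat y_{j,n+1}\asymp M_n^{-d(j)},\qquad\hat x_{j,n+1}\asymp\hat y_{j,n}\asymp M_n^{-d(j)-1},\qquad\hat\xi_{j,n}\asymp\hat\eta_{j,n}\asymp M_n^{-e(j)-1}.
\]
\end{lemma}

\begin{proof}
By the choice of $\tau_n$ and \eqref{eq:lambda}, $\hat x_{0,n}=\hat y_{0,n+1}=\lambda_n\asymp1$. Also $M_{n-1}\asymp M_n\asymp M_{n+1}$. The first estimates in Lemmas~\ref{lem:X} and~\ref{lem:Y}, applied $d(j)$ times at $n$ and at $n+1$, give the first relation. The second estimates give $\hat x_{j,n+1}\asymp\hat x_{j,n}/M_n$ and $\hat y_{j,n}\asymp\hat y_{j,n+1}/M_{n-1}$. By \eqref{eq:slitsize}, $\hat\xi_{j,n}\asymp\hat x_{j,n+1}+\hat x_{j+1,n+1}$ and $\hat\eta_{j,n}\asymp\hat y_{j,n}+\hat y_{j+1,n}$, and in each sum the term of smaller depth dominates.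
\end{proof}

So at time $\tau_n$ the torus $T_j^{(n)}$ is nearly a rectangle with both sides of order $M_n^{-d(j)}$. Its outer slit has size $M_n^{-d(j)}$ when $d(j)\ge1$, the same order as the torus itself. It is therefore not automatic that the slits stay apart, and this is where the margin $D_{j,n}$ is used.

\begin{lemma}\label{lem:apart}
In the universal cover $\mathbb R^2$ of $g_{\tau_n}T_j^{(n)}$, distinct lifts of slits are at distance $\gtrsim M_n^{-d(j)}$.
\end{lemma}

\begin{proof}
Write $d=d(j)$, $a=h_{j,n}$, $b=h_{j,n+1}$, $D=D_{j,n}$. The lifts of $w_{j-1,n}$ are centered at the points of $\mathbb Za+\mathbb Zb$ and those of $w_{j,n}$ at the points of $\frac{a+b}2+\mathbb Za+\mathbb Zb$. The difference of two points on distinct lifts, with vectors $u$ and $u'$, is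
\[
v=\mu a+\nu b+s'u'-su,\qquad|s|,|s'|\le\tfrac12,
\]
where $(\mu,\nu)\in\mathbb Z^2\setminus\{0\}$ and $u=u'$ if the two are lifts of the same slit, and $(\mu,\nu)\in(\mathbb Z+\frac12)^2$ otherwise. We bound $|\hat v|$ below by a cross product, which by (F2) may be computed with or without hats.

\emph{Case $\mu\ne0$.} For lifts of the same slit, $|\mu|\ge1$ and $|s'-s|\le1$, so $|v\times b|\ge|a\times b|-|u\times b|\ge D$. For lifts of different slits, $|\mu|\ge\frac12$, so $|v\times b|\ge\frac12(|a\times b|-|u\times b|-|u'\times b|)=\frac12D$. By Lemmas~\ref{lem:admissible} and~\ref{lem:sizes}, $D\gtrsim\hat x_{j,n}\hat y_{j,n+1}\gtrsim M_n^{-2d}$ and $|\hat b|\le\hat x_{j,n+1}+\hat y_{j,n+1}\lesssim M_n^{-d}$. Hence $|\hat v|\ge D/(2|\hat b|)\gtrsim M_n^{-d}$.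

\emph{Case $\mu=0$.} Then the two are lifts of the same slit, $u=u'=w_{i,n}$ with $i\in\{j-1,j\}$, and $|\nu|\ge1$. By \eqref{eq:cross}, $|v\times u|=|\nu|\,|b\times u|\ge\hat\xi_{i,n}\hat y_{j,n+1}$. By Lemma~\ref{lem:sizes}, $|\hat u|\le\hat\xi_{i,n}+\hat\eta_{i,n}\lesssim\hat\xi_{i,n}$. Hence $|\hat v|\gtrsim\hat y_{j,n+1}\gtrsim M_n^{-d}$.
\end{proof}

\begin{lemma}\label{lem:others}
On $g_{\tau_n}\omega$, every saddle connection other than the two in $\partial U_n$ has length $\gtrsim M_n^{-k}$.
\end{lemma}

\begin{proof}
A slit segment of stage $n$ with vector $w_{j,n}$, $j\neq k$, has length at least $\hat\xi_{j,n}\gtrsim M_n^{-e(j)-1}\ge M_n^{-k}$. Let $\gamma$ be a saddle connection that is not a slit segment. Two saddle connections that overlap in an interval coincide, because each extends the common interval up to the first singular point on either side. So $\gamma$ meets the slit segments in finitely many points. Cut $\gamma$ at these points. All singular points are endpoints of slits, so each piece has both endpoints on slits, and its interior lies in one torus $T_j^{(n)}$,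 away from the slits. The piece lifts to a segment of positive length in $\mathbb R^2$ with endpoints on lifted slits and interior disjoint from them. If both endpoints lay on the same lifted slit, the whole segment would lie on it by convexity, which is excluded. By Lemma~\ref{lem:apart} the piece has length $\gtrsim M_n^{-d(j)}\ge M_n^{-k}$.
\end{proof}

Any time $t$ is within about $\frac12\log M_n$ of some $\tau_m$, so these saddle connections lose at most a factor $M_n^{-1/2}$. The two exceptional ones start shorter, at $M_n^{-k-1}$, but their components are balanced at $\tau_m$, so they are already close to their minimal length.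

\begin{proposition}\label{prop:systole}
For $t\in[\tau_n,\tau_{n+1}]$ every saddle connection of $g_t\omega$ has length $\gtrsim M_n^{-(k+1)}$, and hence $\delta_t\gtrsim M_n^{-(k+1)}$. There are times $t_n^*$ with $|t_n^*-\tau_n|\lesssim1$ and $\delta_{t_n^*}\lesssim M_n^{-(k+1)}$.
\end{proposition}

\begin{proof}
By \eqref{eq:gap}, $\tau_{n+1}-\tau_n\le\log(CM_n)$, so $|t-\tau_m|\le\frac12\log(CM_n)$ for some $m\in\{n,n+1\}$, and $M_m\asymp M_n$. By Lemma~\ref{lem:others} at stage $m$ and (F2), a saddle connection not in $\partial U_m$ has length $\gtrsim M_m^{-k}(CM_n)^{-1/2}\gtrsim M_n^{-k-1/2}$ at time $t$. By (F2) and Lemma~\ref{lem:sizes} at stage $m$, a saddle connection in $\partial U_m$ has squared length at least $2\xi_{k,m}\eta_{k,m}=2\hat\xi_{k,m}\hat\eta_{k,m}\gtrsim M_n^{-2k-2}$ at all times. Every collection $\Gamma$ in the definition of the systole contains a saddle connection, so the bound for $\delta_t$ follows.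

Define $t_n^*$ by $e^{2t_n^*}=\eta_{k,n}/\xi_{k,n}$. Then $e^{2(t_n^*-\tau_n)}=\hat\eta_{k,n}/\hat\xi_{k,n}\asymp1$ by Lemma~\ref{lem:sizes}. At time $t_n^*$ the curve $\partial U_n$ has length $2\sqrt{2\xi_{k,n}\eta_{k,n}}\lesssim M_n^{-(k+1)}$. It is a simple closed curve that separates $X$ into two pieces of genus $k+1\ge1$. Neither piece is a disk, so the curve is not contractible.
\end{proof}

\section{Minimality, the exponent, and the proof of the theorem}\label{sec:end}

We first express $\tau_n$ through the $M_i$. We have $e^{\tau_n}=y_{0,n+1}/\lambda_n$, and by Lemma~\ref{lem:Y} the quotient $y_{0,n+1}/y_{0,1}$ is a product of $n$ factors, the factor with index $i$ lying in $[M_i,CM_i]$ for $0\le i<n$. With \eqref{eq:lambda} this gives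
\begin{equation}\label{eq:tau}
e^{\tau_n}\ge y_{0,1}\prod_{0\le i<n}M_i,\qquad\tau_n=\sum_{0\le i<n}\log M_i+O(n+1),
\end{equation}
where the implied constant may depend on $X$ but not on $n$.

\begin{proposition}\label{prop:minimal}
The vertical flow on $(X,\omega)$ is minimal.
\end{proposition}

\begin{proof}
By (F3) it suffices to show that there is no vertical saddle connection. One of length $\ell$ would have length $\ell e^{-\tau_n}$ on $g_{\tau_n}\omega$, so $\ell\gtrsim e^{\tau_n}M_n^{-(k+1)}$ for all $n$ by Proposition~\ref{prop:systole}. Let $n\ge k+2$. Since $M_i\ge\frac34M_{i+1}$, each of the last $k+2$ factors of the product in \eqref{eq:tau} is at least $(\frac34)^{k+2}M_n$, and the other factors are at least $1$. So $e^{\tau_n}\gtrsim y_{0,1}M_n^{k+2}$ and $\ell\gtrsim y_{0,1}M_n$ for all $n\ge k+2$. This is impossible because $M_n\to\infty$.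
\end{proof}

\begin{lemma}\label{lem:theta}
We have $\displaystyle\Theta(\omega)=(k+1)\limsup_{n\to\infty}\frac{\log M_n}{\log\tau_n}$.
\end{lemma}

\begin{proof}
Let $n$ be so large that $\tau_n>1$. By Proposition~\ref{prop:systole} there is a constant $K>0$ with $-\log\delta_t\le(k+1)\log M_n+K$ for $t\in[\tau_n,\tau_{n+1}]$. The right side is positive and $\log t\ge\log\tau_n>0$, so
\[
\frac{-\log\delta_t}{\log t}\le\frac{(k+1)\log M_n+K}{\log\tau_n}.
\]
These intervals cover all large $t$ and $\log\tau_n\to\infty$, which gives ``$\le$''. Along $t_n^*=\tau_n+O(1)$ we have $-\log\delta_{t_n^*}\ge(k+1)\log M_n-O(1)$ and $\log t_n^*=\log\tau_n+o(1)$, which gives ``$\ge$''.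
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For every sequence $M_n$ satisfying \eqref{eq:M}, the surface $(X,\omega)$ has area $1$, genus $2k+2$ and simple zeros, its vertical flow is minimal by Proposition~\ref{prop:minimal}, and $\mu_\omega$ is not ergodic and the flow is not uniquely ergodic by Proposition~\ref{prop:nonergodic}. It remains to choose $M_n$ so that $\Theta(\omega)=\vartheta$. In both cases below $M_n=2\lceil F(\max(n,1))\rceil$ for an increasing function $F\ge6$ on $[1,\infty)$ with
\begin{equation}\label{eq:F}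
F(n+2)+1\le\tfrac43F(n)\qquad(n\ge1).
\end{equation}
Such an $M_n$ is even, at least $12$, nondecreasing, and $M_0=M_1$. For $n\ge1$ we have $M_{n+2}\le2(F(n+2)+1)\le\frac83F(n)\le\frac43M_n$, and $M_2\le M_3\le\frac43M_1=\frac43M_0$. So only \eqref{eq:F} and summability have to be checked.

\emph{The case $\vartheta<\infty$.} Let $s=\vartheta/(k+1)$. The hypothesis $\vartheta\ge\frac{k+1}{2k+1}$ says that $s(2k+1)\ge1$. Put $F(r)=(r+n_0)^s(\log(r+n_0))^2$; the logarithm is there to give summability at the endpoint $s=\frac1{2k+1}$. For $r\ge3$ we have $\log(r+2)\le\log r+\frac2r\le(1+\frac2r)\log r$, so $F(n+2)\le(1+\frac2{n_0})^{s+2}F(n)$ for $n_0\ge3$. Choose $n_0\ge3$ so large that $(1+\frac2{n_0})^{s+2}\le\frac76$ and $F(1)\ge6$. Then $F(n+2)+1\le\frac76F(n)+\frac16F(n)$, which is \eqref{eq:F}. Also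
\[
\sum_{n\ge1}M_n^{-(2k+1)}\le\sum_{n\ge1}F(n)^{-(2k+1)}\le\sum_{n\ge1}\frac1{(n+n_0)(\log(n+n_0))^2}<\infty .
\]
Now $\log M_n\sim s\log n$, so $\tau_n\sim sn\log n$ by \eqref{eq:tau} and $\log\tau_n\sim\log n$. Lemma~\ref{lem:theta} gives $\Theta(\omega)=(k+1)s=\vartheta$.

\emph{The case $\vartheta=\infty$.} Put $F(r)=20\cdot1.1^r$. Then $F(n)\ge22$ for $n\ge1$ and $(F(n+2)+1)/F(n)\le1.21+\frac1{22}<\frac43$, and $\sum M_n^{-(2k+1)}$ is dominated by a geometric series. We have $\log M_n\sim n\log1.1$, so $\tau_n=O(n^2)$ by \eqref{eq:tau} and $\log\tau_n=O(\log n)$. Lemma~\ref{lem:theta} gives $\Theta(\omega)=\infty$.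
\end{proof}

\begin{thebibliography}{9}

\bibitem{CT}
Jon Chaika and Rodrigo Trevi\~no,
\emph{Logarithmic laws and unique ergodicity},
arXiv:1603.00076 (2016).

\bibitem{MT}
Masur and Tabachnikov,
\emph{Rational billiards and flat structures},
Handbook of Dynamical Systems 1A.

\end{thebibliography}
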